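# Zero simplicial volume and $\ell^1$-invisibility: true up to dimension three, false from dimension four on

## 1. The guess that vanishing simplicial volume gives an $\ell^1$-filling, tested on circles and self-maps

Throughout, $M$ is a closed, connected, oriented $d$-manifold with real fundamental class $[M]\in H_d(M;\mathbb R)$, and coefficients are real unless indicated. The norm of a finite or infinite chain is $\|\sum_i a_i\sigma_i\|_1=\sum_i|a_i|$. The $\ell^1$-seminorm $\|x\|_1$ of a homology class $x$ of a space is the infimum of $\|z\|_1$ over the finite singular cycles $z$ that represent $x$.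

**Definition 1.** The simplicial volume of $M$ is $\|M\|=\|[M]\|_1$.

**Definition 2.** Let $C_*^{\ell^1}(M;\mathbb R)$ be the $\ell^1$-completion of the singular chain complex. Its elements are the possibly infinite chains $\sum_i a_i\sigma_i$ with $\sum_i|a_i|<\infty$, and the boundary operator is extended continuously (in degree $j$ it has norm at most $j+1$). Let $H^{\ell^1}_*(M;\mathbb R)$ be its homology. Following Löh, $M$ is called $\ell^1$-invisible if the image of $[M]$ in $H_d^{\ell^1}(M;\mathbb R)$ is zero.

In other words, $M$ is $\ell^1$-invisible if a finite fundamental cycle $z$ can be written as $z=\partial w$ with $w$ an infinite chain of finite norm.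

**Lemma 1.** If $M$ is $\ell^1$-invisible, then $\|M\|=0$.

*Proof.* Let $z=\partial w$ with $w\in C^{\ell^1}_{d+1}(M)$. Given $\varepsilon>0$, let $w'$ be a finite part of $w$ with $\|w-w'\|_1\le\varepsilon$. Then $z-\partial w'=\partial(w-w')$ is a finite fundamental cycle of norm at most $(d+2)\varepsilon$. $\square$

Roberto Frigerio and Marco Moraschini ("Gromov's theory of multicomplexes with applications to bounded cohomology and simplicial volume", arXiv:1808.07307, 2018) ask about the converse. **Does $\|M\|=0$ imply that $M$ is $\ell^1$-invisible?** The first guess is yes. We test it.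

**The circle.** Let $\sigma_k:[0,1]\to S^1$, $\sigma_k(s)=e^{2\pi iks}$. Let $\tau_k:\Delta^2\to S^1$ be the affine map $\Delta^2\to\mathbb R$ with vertices $0,2^k,2^{k+1}$, followed by $s\mapsto e^{2\pi is}$. Its faces are $\sigma_{2^k},\sigma_{2^{k+1}},\sigma_{2^k}$, so $\partial\tau_k=2\sigma_{2^k}-\sigma_{2^{k+1}}$. Put $w=\sum_{k\ge0}2^{-k-1}\tau_k$. Then $\|w\|_1=1$, and $\partial w=\sum_{k\ge 0}(2^{-k}\sigma_{2^k}-2^{-k-1}\sigma_{2^{k+1}})$ telescopes to $\sigma_1$, since $2^{-k}\sigma_{2^k}\to0$ in norm. The circle is $\ell^1$-invisible.

**Manifolds with a self-map of large degree.** Let $f:M\to M$ have degree $D$ with $|D|\ge2$ (for instance $M$ a torus or a sphere), and let $z$ be a finite fundamental cycle. Then $f_*z-Dz=\partial y$ with $y$ finite, so $z=D^{-1}f_*z-D^{-1}\partial y$. Substituting this formula into itself repeatedly gives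
$$z=D^{-k}f_*^kz-\partial\sum_{i=0}^{k-1}D^{-i-1}f_*^iy .$$
The first term tends to $0$, and $w=-\sum_{i\ge0}D^{-i-1}f^i_*y$ has norm at most $\|y\|_1/(|D|-1)$. So $z=\partial w$, and $M$ is $\ell^1$-invisible.

Both tests support the guess, and both follow one pattern. Let $z_0=z,z_1,z_2,\dots$ be fundamental cycles with $\|z_k\|_1\to0$. They exist if $\|M\|=0$. Write $z_k-z_{k+1}=\partial y_k$ with $y_k$ finite. Then $\sum_{k<m}\partial y_k=z-z_m$, and **if $\sum_k\|y_k\|_1<\infty$**, the chain $w=\sum_ky_k$ satisfies $\partial w=z$. In the examples a map of $M$ to itself makes the fillings $y_k$ shrink geometrically. In general $\|M\|=0$ bounds the cycles $z_k$ and says nothing about the fillings $y_k$. This is the exact point at which the argument stops: the hypothesis puts $z$ in the *closure* of the space of boundaries, and we need $z$ in the image of $\partial$ on $\ell^1$-chains.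

## 2. The complex $(t-1)^2:\mathbb R[t^{\pm1}]\to\mathbb R[t^{\pm1}]$

To see that closure and image may differ, strip the problem down to algebra. Take a chain complex with just two nonzero groups, both equal to $\mathbb R[t,t^{-1}]$ with the $\ell^1$-norm on coefficients, and let the boundary be multiplication by $(t-1)^2$. The homology in the lower degree is $\mathbb R[t^{\pm1}]/(t-1)^2$. It has basis $1$ and $\gamma=t-1$, and $t\cdot1=1+\gamma$, $t\gamma=\gamma$ in homology. So $t$ acts by a unipotent Jordan block.

*The class $\gamma$ has seminorm zero.* Modulo $(t-1)^2$ we have $t^k=1+k\gamma$, so $\gamma$ is represented by $\frac1k(t^k-1)$, which has norm $2/k$.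

*The class $\gamma$ is not an $\ell^1$-boundary.* The linear function $\lambda(t^j)=j$ kills all multiples of $(t-1)^2$, since $(j+2)-2(j+1)+j=0$, and $\lambda(\gamma)=1$. But $\lambda$ is unbounded, so it does not extend to infinite $\ell^1$-chains, and we cut it off. The naive cutoff $j\max\{0,1-|j|/R\}$ fails: at $j=R$ its second difference is $(R-1)/R$, which does not become small. The reason is that the cutoff factor changes by $1/R$ per step at a place where $\lambda$ has size $R$. A logarithm repairs this. Let
$$\chi_R(j)=\max\{0,\,1-\tfrac1R\log(1+|j|)\},\qquad f_R(t^j)=j\chi_R(j).$$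
The factor $\chi_R$ changes near $j$ by about $\frac1{R(1+|j|)}$, and this compensates the growth of $\lambda$. Precisely, for $\mu=\min(|i|,|j|)$,
$$|\chi_R(i)-\chi_R(j)|\le\frac1R\cdot\frac{\big||i|-|j|\big|}{1+\mu}. \tag{1}$$
Indeed $\max\{0,\cdot\}$ is $1$-Lipschitz, and $\log$ has derivative at most $\frac1{1+\mu}$ on $[1+\mu,\infty)$. The second difference of $f_R$ equals
$$(j+2)\big(\chi_R(j+2)-\chi_R(j)\big)-2(j+1)\big(\chi_R(j+1)-\chi_R(j)\big).$$
By (1), the first term is at most $\frac{2(\mu+2)}{R(1+\mu)}\le\frac4R$ with $\mu=\min(|j|,|j+2|)$, and the second is at most $\frac{2(\mu'+1)}{R(1+\mu')}=\frac2R$ with $\mu'=\min(|j|,|j+1|)$. So the second difference is at most $6/R$. If $\gamma=(t-1)^2w$ with $w\in\ell^1(\mathbb Z)$, then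
$$\chi_R(1)=f_R(\gamma)=f_R((t-1)^2w)\le\tfrac6R\|w\|_1\to0,$$
while $\chi_R(1)\to1$. This is a contradiction.

So in this toy model a Jordan block separates the two notions, and bounded functions with small coboundary detect the difference. The toy model also shows the failure of the first approach in numbers. Pass from the representative $\frac1k(t^k-1)$ to $\frac1{2k}(t^{2k}-1)$. The difference is $\frac1{2k}(t^k-1)^2=\frac1{2k}(t-1)^2(1+t+\dots+t^{k-1})^2$, so its only filling is $\frac1{2k}(1+\dots+t^{k-1})^2$, of norm $\frac{k^2}{2k}=\frac k2$. The cycles shrink, and the fillings grow.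

The rest of the lecture realizes this inside a manifold. The results are as follows.

> **Theorem A.** For every $d\ge 4$ there is a closed, connected, oriented smooth $d$-manifold $M$ with $\|M\|=0$ which is not $\ell^1$-invisible.

> **Theorem B.** If $1\le d\le 3$ and $M$ is a closed, connected, oriented $d$-manifold with $\|M\|=0$, then $M$ is $\ell^1$-invisible.

So the guess is false. In positive dimensions it holds exactly when $\dim M\le3$, and it fails in every dimension $d\ge4$. Theorem A is proved in Sections 3–10 and Theorem B in Section 11.

Three things separate the toy model from Theorem A. The toy complex has to be the chain complex of a space. We must control *all* singular simplices, not only a few chosen cells; negative curvature will do this. And we need a *closed* manifold whose simplicial volume we can compute, which requires a finitely presented group.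

## 3. Bounded cochains with small coboundary

For a group $G$, let $C_j(G)$ be the real vector space with basis $G^{j+1}$, with boundary $\partial(g_0,\dots,g_j)=\sum_i(-1)^i(g_0,\dots,\widehat{g_i},\dots,g_j)$ and the diagonal $G$-action. This is a free $\mathbb RG$-resolution of $\mathbb R$, and the coinvariants $C_*(G)_G$ compute $H_*(G)$. A $G$-invariant function $\theta:G^{j+1}\to\mathbb R$ is a linear functional on $C_j(G)_G$, and $\delta\theta=\theta\circ\partial$.

**Definition 3.** A class $x\in H_d(G)$ is *asymptotically detectable* if there are bounded $G$-invariant functions $\theta_R:G^{d+1}\to\mathbb R$ $(R=1,2,\dots)$ with $\|\delta\theta_R\|_\infty\to0$ such that, for a cycle $z\in C_d(G)_G$ representing $x$, the numbers $\theta_R(z)$ converge to a nonzero limit.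

The limit does not depend on $z$, since $|\theta_R(\partial u)|\le\|\delta\theta_R\|_\infty\|u\|_1\to0$.

*Example.* Let $\Sigma$ be a closed oriented surface of genus $2$, with $\pi_1(\Sigma)$ acting on $\mathbb H^2$, and fix an orbit point $p$. Let $\omega(g_0,g_1,g_2)$ be the signed area of the geodesic triangle with vertices $g_0p,g_1p,g_2p$. It is bounded by $\pi$. It is a cocycle, because the signed areas of the four faces of a tetrahedron mapped to $\mathbb H^2$ cancel. Cut a fundamental octagon, whose vertices all lie in the orbit of $p$, into triangles from one vertex, and order the edges consistently. This gives a fundamental cycle, and summing signed areas gives $\omega([\Sigma])=\mathrm{area}(\Sigma)=4\pi\ne0$. So the constant sequence $\theta_R=\omega$ detects $[\Sigma]$. The definition is designed for classes where one has to let $R$ vary.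

**Lemma 2.** Let $f:M\to BG$ be a map from a closed, connected, oriented $d$-manifold such that $f_*[M]$ is asymptotically detectable. Then $M$ is not $\ell^1$-invisible.

*Proof.* We turn functions on tuples in $G$ into functions on singular simplices without increasing norms. Write $BG=E/G$ with $E$ contractible and $G$ acting freely by deck transformations. Choosing a point in each orbit gives a $G$-equivariant map of sets $\nu:E\to G$ (not continuous). For a bounded $G$-invariant $\theta$ on $G^{j+1}$ and a singular $j$-simplex $\sigma$ of $BG$ with lift $\tilde\sigma$ to $E$, let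
$$\theta^s(\sigma)=\theta\big(\nu\tilde\sigma(v_0),\dots,\nu\tilde\sigma(v_j)\big),$$
where $v_0,\dots,v_j$ are the vertices of $\Delta^j$. By invariance the lift does not matter. Clearly $\|\theta^s\|_\infty\le\|\theta\|_\infty$ and $(\delta\theta)^s=\delta(\theta^s)$. The map $\sigma\mapsto[(\nu\tilde\sigma(v_0),\dots,\nu\tilde\sigma(v_j))]$ comes from an equivariant augmentation-preserving map between free resolutions (the singular chains of $E$ and $C_*(G)$). So it induces the identification $H_*(BG)=H_*(G)$.

Suppose a finite fundamental cycle $z$ equals $\partial w$ with $w\in C^{\ell^1}_{d+1}(M)$. Then $f_*z=\partial f_*w$ in $C^{\ell^1}_*(BG)$. Bounded cochains are continuous on $\ell^1$-chains, so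
$$|\theta^s_R(f_*z)|=|(\delta\theta_R)^s(f_*w)|\le\|\delta\theta_R\|_\infty\|w\|_1\to0 .$$
But $\theta_R^s(f_*z)$ is the value of $\theta_R$ on a cycle representing $f_*[M]$, and it has a nonzero limit. This is a contradiction. $\square$

## 4. Bounded chain maps out of a hyperbolic group

In Section 6 we find cochains with small coboundary on the *cells* of a contractible complex $Y$ on which a group $\Gamma$ acts. Definition 3 asks for functions on *all tuples* of group elements. To pull back, we need chain maps $C_*(\Gamma)\to C_*(Y)$ that are bounded in two consecutive degrees: one degree to keep the cochains bounded, and the next to keep their coboundaries small.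

Cellular chain groups carry the $\ell^1$-norm with respect to cells, and $\|\varphi_n\|=\sup\|\varphi_n(g_0,\dots,g_n)\|_1$. A finitely generated group is hyperbolic if its Cayley graph is Gromov hyperbolic. We use the following theorem.

**Mineyev's theorem** (*Straightening and bounded cohomology of hyperbolic groups*, GAFA 11 (2001), 807–839). Let $\Gamma$ be hyperbolic, $V$ a normed space with isometric linear $\Gamma$-action, and $n\ge2$. Then $H^n_b(\Gamma;V)\to H^n(\Gamma;V)$ is surjective. That is, every equivariant cocycle $\Phi:\Gamma^{n+1}\to V$ differs from a bounded equivariant cocycle by $\delta\eta$ for some equivariant $\eta:\Gamma^n\to V$.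

The space $V$ to which we apply it is a space of cycles with a *filling norm* $|v|=\inf\{\|c\|_1:\partial c=v\}$. *Example.* In the plane with its unit square structure, the boundary of a $k\times k$ square has $\ell^1$-norm $4k$. Its filling norm is $k^2$, because there are no nonzero finite $2$-cycles and so the filling is unique. For $\mathbb Z^2$ there is thus no linear bound of $|\cdot|$ by $\|\cdot\|_1$.

**Lemma 3.** Let $\Gamma$ be hyperbolic and $n\ge2$.

(i) Let $Y$ be a contractible CW complex with free cellular cocompact $\Gamma$-action. There is a $\Gamma$-equivariant augmentation-preserving chain map $\varphi:C_*(\Gamma)\to C_*(Y)$ with $\varphi_n$ bounded.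

(ii) If moreover $Y$ is a $\Delta$-complex (ordered simplices, order preserved by $\Gamma$), then $\varphi$ can be chosen with both $\varphi_n$ and $\varphi_{n+1}$ bounded.

*Proof of (i).* **Step 1: an unbounded map and the obstruction to bounding it.** Let $\psi:C_*(\Gamma)\to C_*(Y)$ be any equivariant augmentation-preserving chain map. It exists because $C_*(\Gamma)$ is free and $C_*(Y)$ is acyclic. Let $V=Z_{n-1}(Y)=B_{n-1}(Y)$, where equality holds since $n-1\ge1$ and $Y$ is contractible, and give $V$ the filling norm. By cocompactness $\partial$ is $\ell^1$-bounded on $C_n(Y)$, so $\|v\|_1\le\mathrm{const}\cdot|v|$, and $|\cdot|$ is indeed a norm. The group $\Gamma$ acts isometrically. The map $\Phi=\psi_{n-1}\partial_n:C_n(\Gamma)\to V$ takes values in cycles and satisfies $\Phi\partial_{n+1}=0$. So it is an equivariant cocycle.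

**Step 2: correct degree $n-1$.** By Mineyev's theorem there is an equivariant $\eta:C_{n-1}(\Gamma)\to V$ such that $\Phi-\eta\partial_n$ is bounded on basis elements. (If one wishes to use the theorem for Banach modules only, apply it to the completion $\hat V$; this gives $\eta$ with values in $\hat V$. Then change $\eta$ equivariantly by at most $1$ on each element of the free $\Gamma$-set $\Gamma^n$, so that its values lie in the dense subspace $V$. This changes $\Phi-\eta\partial_n$ by at most $n+1$ on basis elements.) Put $\varphi_j=\psi_j$ for $j<n-1$ and $\varphi_{n-1}=\psi_{n-1}-\eta$. Since $\eta$ takes values in cycles, $\partial\eta=0$, and this is a chain map up to degree $n-1$. It preserves the augmentation because degree $0$ is unchanged, as $n-1\ge1$.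

**Step 3: define degree $n$ by bounded fillings.** Now $\varphi_{n-1}\partial_n=\Phi-\eta\partial_n$ is bounded in the filling norm. So on an $\mathbb R\Gamma$-basis of $C_n(\Gamma)$ consisting of tuples we can choose $\varphi_n$ of bounded $\ell^1$-norm with $\partial\varphi_n=\varphi_{n-1}\partial_n$. Extend equivariantly, which keeps the bound, and then arbitrarily to higher degrees.

*Proof of (ii).* **Step 1: a linear isoperimetric inequality for $n$-cycles of $Y$.** Apply (i) in degree $n+1$ to get a chain map $\psi''$ with $\psi''_{n+1}$ bounded. Choose an equivariant map $\nu:Y^{(0)}\to\Gamma$. It gives an equivariant chain map $\iota:C_*(Y)\to C_*(\Gamma)$, $\sigma\mapsto(\nu v_0,\dots,\nu v_j)$, where $v_0,\dots,v_j$ are the ordered vertices of $\sigma$. Both $\mathrm{id}$ and $\psi''\iota$ are augmentation-preserving equivariant self-maps of the free resolution $C_*(Y)$, so there is an equivariant homotopy $s$ with $\mathrm{id}-\psi''\iota=\partial s+s\partial$. The map $s_n$ is bounded because $C_n(Y)$ has a finite $\mathbb R\Gamma$-basis of cells. Let $\kappa(g_0,\dots,g_n)=(e,g_0,\dots,g_n)$; then $\partial\kappa+\kappa\partial=\mathrm{id}$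 in positive degrees. For $z\in Z_n(Y)$ we have $\iota z=\partial\kappa\iota z$, hence
$$z=\psi''\iota z+\partial s_nz=\partial\big(\psi''_{n+1}\kappa\iota z+s_nz\big).$$
As $\iota$ and $\kappa$ do not increase norms, $z$ has a filling of norm at most $k_0\|z\|_1$ with $k_0=\|\psi''_{n+1}\|+\|s_n\|$ independent of $z$.

**Step 2: fill.** Take $\varphi_n$ from (i). The cycles $\varphi_n\partial(g_0,\dots,g_{n+1})$ have norm at most $(n+2)\|\varphi_n\|$. Fill them with bounded norm on a basis to define $\varphi_{n+1}$, extend equivariantly, and then arbitrarily to higher degrees. $\square$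

## 5. A hyperbolic group with a unipotent Jordan block

We now build a compact negatively curved space $Z$ with an infinite cyclic cover $X$ that realizes the relation $(t-1)^2=0$ of Section 2 in degree $n$. The boundary of a suitable manifold $W$ at level $k$ will be $\ell(T_{k+2}-2T_{k+1}+T_k)$. This needs a $W$ whose boundary components are many isometric copies of one manifold $T$ with orientations at our disposal, and reflections provide it.

**The polytope.** Let $n\in\{2,3\}$ and $m=n+1$. Let $P\subset\mathbb H^m$ be the compact right-angled dodecahedron ($m=3$) or the compact right-angled $120$-cell ($m=4$), with facets $F_0,\dots,F_r$. Let $I=\{i\ge1:F_i\cap F_0\ne\emptyset\}$. For the dodecahedron $r=11$ and $|I|=5$; for the $120$-cell $r=119$ and $|I|=12$. So $r-|I|$ is $6$ resp. $107$. As $P$ is simple, the facets of $F_0$ are the $F_i\cap F_0$ with $i\in I$.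

**The manifold $W$.** Let $E=(\mathbb Z/2)^r$ with basis $e_1,\dots,e_r$, and $E_I=\langle e_i:i\in I\rangle$. Put $W=P\times E/\!\sim$, where $(p,g)\sim(p,g')$ iff $g-g'\in\langle e_i:i\ge1,\ p\in F_i\rangle$. If $p$ lies in exactly $k$ of the facets $F_1,\dots,F_r$, then $2^k$ copies of $P$ meet at $(p,g)$. Since these facets are mutually orthogonal, the copies fit together like the $2^k$ orthants cut out by $k$ orthogonal hyperplanes. So small neighborhoods are isometric to balls in $\mathbb H^m$ or, at points of $F_0\times E$, to half-balls centered on the bounding hyperplane. Hence $W$ is a compact hyperbolic $m$-manifold with totally geodesic boundary $F_0\times E/\!\sim$. It is connected, since $P\times\{g\}$ and $P\times\{g+e_i\}$ share a facet and the $e_i$ generate $E$. Adjacent copies are reflections of each other, so giving $P\times\{g\}$ the orientation $(-1)^{|g|}$, with $|g|$ the number of nonzero coordinates, orients $W$.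

**The manifold $T$ and the boundary of $W$.** Let $T=F_0\times E_I/\!\sim$ with the same relation. Like $W$, it is a connected hyperbolic manifold, of dimension $n$; it is closed because all facets of $F_0$ are used. Orient $F_0\times\{e\}$ by $(-1)^{|e|}$ times the boundary orientation of $F_0\subset\partial P$. Two points $(p,g),(p,g')$ with $p\in F_0$ are identified only if $g-g'\in E_I$. So the components $\partial_\beta W$ of $\partial W$ are indexed by cosets $\beta\in E/E_I$, and each is carried isometrically to $T$ by a translation $(p,g)\mapsto(p,g-g_\beta)$ with $g_\beta\in\beta$. The number of components is $2^{r-|I|}=:4\ell$. Since the parity of $|g|$ is additive, this translation changes orientations by the sign $(-1)^{|g_\beta|}$. As $E_I$ contains odd elements, each coset contains representatives of both parities. So we may choose isometries $\lambda_\beta:\partial_\beta W\to T$, induced by translations, with $\lambda_{\beta*}[\partial_\beta W]=\varepsilon_\beta[T]$ for arbitrarily prescribed signs $\varepsilon_\beta$.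

*A picture one dimension lower ($m=2$, $n=1$).* Let $P$ be a right-angled pentagon. Then $r=4$, $|I|=2$, and there are $2^{4-2}=4$ boundary circles. The surface $W$ has $16$ faces. It has $16+4\cdot8=48$ edges and $2\cdot8+3\cdot4=28$ vertices. So $\chi(W)=-4$, and $W$ is a torus with four holes. We shall not use this case. In degree one every integral class is the image of $[S^1]$ and dies in $\ell^1$-homology by Section 1, and Mineyev's theorem needs $n\ge2$. But it is the picture to draw.

**Signs and heights.** Choose
$$(\varepsilon_\beta,m_\beta)=(+1,0)\ (\ell\text{ times}),\qquad(+1,2)\ (\ell\text{ times}),\qquad(-1,1)\ (2\ell\text{ times}),$$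
so that
$$\sum_\beta\varepsilon_\beta=0,\qquad\sum_\beta\varepsilon_\beta m_\beta=0. \tag{2}$$

**The spaces $Z$, $X$, $Y$ and the groups $\Gamma$, $N$.** Let $Z=(W\sqcup T)/(x\sim\lambda_\beta(x),\ x\in\partial_\beta W)$ and
$$X=\big((W\sqcup T)\times\mathbb Z\big)/\big((x,k)\sim(\lambda_\beta(x),k+m_\beta),\ x\in\partial_\beta W\big),\qquad t(x,k)=(x,k+1).$$
Since $W\times\{k\}$ meets $T\times\{k\}$, $T\times\{k+1\}$ and $T\times\{k+2\}$, $X$ is connected. The map $X\to Z$ is an infinite cyclic covering with deck group $\langle t\rangle$. Put $\Gamma=\pi_1(Z)$, and let $Y=\tilde Z=\tilde X$ with $\Gamma$ acting by deck transformations. Let $h:\Gamma\to\mathbb Z$ be the epimorphism such that $g$ covers $t^{h(g)}$ on $X$, and $N=\ker h=\pi_1(X)$.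

**Lemma 4.** $Y$ is contractible, $\Gamma$ is hyperbolic and finitely presented, and $X$ is a $K(N,1)$.

*Proof.* We show that $Z$ has curvature $\le-1$ locally. Each $\lambda_\beta$ is bijective, so a point of $T$ has exactly one preimage in each $\partial_\beta W$. A sufficiently small closed ball of $Z$ around it is obtained by gluing $4\ell$ closed half-balls of $\mathbb H^m$ along their common convex flat disc. Half-balls are CAT$(-1)$, and by the basic gluing theorem (two CAT$(\kappa)$ spaces glued along isometric complete convex subspaces give a CAT$(\kappa)$ space; Bridson–Haefliger, *Metric spaces of non-positive curvature*, Ch. II.11), applied repeatedly, the result is CAT$(-1)$. Points off $T$ have neighborhoods isometric to balls in $\mathbb H^m$. So the compact length space $Z$ has curvature $\le-1$. By the Cartan–Hadamard theorem (ibid., Ch. II.4) $Y$ is CAT$(-1)$, hence contractible. Since $\Gamma$ acts properly and cocompactly by isometries on $Y$, it is hyperbolic. It is finitely presented as the fundamental group of a finite complex (see the triangulation below). The universal cover $Y$ of $X$ is contractible, so $X$ is a $K(N,1)$.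 $\square$

**Triangulation.** The flags $Q_0\subsetneq\dots\subsetneq Q_j$ of faces of $P$ are the simplices of its barycentric subdivision, with vertices ordered by dimension. The gluings in $W$ and $T$ are identities on faces, and the $\lambda_\beta$ are induced by translations, hence simplicial and order preserving. So $W$, $T$ and $Z$ become finite $\Delta$-complexes. Lift the structure to $X$ and $Y$; deck transformations preserve the orders.

**Lemma 5.** Let $T_k$ denote both the simplicial cycle $T\times\{k\}$ and its class in $H_n(X)=H_n(N)$. Then
$$T_k=T_0+k\gamma\quad(k\in\mathbb Z),\qquad\gamma:=T_1-T_0\in H_n(N). \tag{3}$$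

*Proof.* The fundamental chain of $W\times\{k\}$ has boundary
$$\sum_\beta\varepsilon_\beta T_{k+m_\beta}=\ell\,(T_{k+2}-2T_{k+1}+T_k).$$
So in $H_n(X)$ the differences $T_{k+1}-T_k$ are all equal. $\square$

## 6. A cocycle of linear growth and its logarithmic cutoff

This section transports the function $\lambda(t^j)=j$ and its cutoff from Section 2 to the complex $X$.

**Lemma 6.** There are a simplicial cocycle $\Theta\in C^n(X)$ with $\Theta(T_k)=k$ for all $k$ and a constant $C$ such that
$$|\Theta(\sigma)|\le C(1+|j|)\quad\text{whenever the $n$-simplex $\sigma$ has a vertex of height $j$.} \tag{4}$$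
Here a vertex in $T\times\{k\}$, or in $(W\setminus\partial W)\times\{k\}$, has *height* $k$.

*Proof.* **Step 1: extending cochains from $\partial W$ to cocycles on $W$.** Let $F\in C^n(\partial W)$ satisfy $F([\partial W])=0$. We claim that $F$ extends to a cocycle on $W$. In the exact sequence $H^n(W)\to H^n(\partial W)\to H^{n+1}(W,\partial W)\cong\mathbb R$ the second map is evaluation on $[\partial W]=\partial[W,\partial W]$ up to a nonzero factor. So the class of $F$ comes from $W$: there are a cocycle $F'$ on $W$ and a cochain $u\in C^{n-1}(\partial W)$ with $F'|_{\partial W}=F+\delta u$. If $\tilde u$ is the extension of $u$ by $0$, then $F'-\delta\tilde u$ is a cocycle that restricts to $F$.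

**Step 2: the pieces on $W$.** Choose $\psi\in C^n(T)$ with $\psi([T])=1$. Since $\lambda_\beta^*\psi([\partial_\beta W])=\varepsilon_\beta$, the two equations (2) say precisely that Step 1 applies to the cochains equal to $\lambda_\beta^*\psi$, respectively $m_\beta\lambda_\beta^*\psi$, on each $\partial_\beta W$. We obtain cocycles $\Psi_W,\Xi_W\in Z^n(W)$ with
$$\Psi_W|_{\partial_\beta W}=\lambda_\beta^*\psi,\qquad\Xi_W|_{\partial_\beta W}=m_\beta\lambda_\beta^*\psi .$$

**Step 3: assemble.** Put
$$\Theta(\sigma\times k)=k\Psi_W(\sigma)+\Xi_W(\sigma)\ \ (\sigma\subset W),\qquad\Theta(\sigma\times k)=k\psi(\sigma)\ \ (\sigma\subset T).$$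
This is consistent: for $\sigma\subset\partial_\beta W$ the first formula gives $(k+m_\beta)\psi(\lambda_\beta\sigma)$, and so does the second, at level $k+m_\beta$. It is a cocycle, since every $(n+1)$-simplex lies in some $W\times\{k\}$ and $k\Psi_W+\Xi_W$ is a cocycle on $W$. Finally $\Theta(T_k)=k\psi([T])=k$.

**Step 4: growth.** Every simplex of $X$ lies in some $W\times\{k\}$, and the vertices of a simplex of $W\times\{k\}$ have heights in $\{k,k+1,k+2\}$. If $C_0$ bounds the values of $\Psi_W$ and $\Xi_W$ on the finitely many $n$-simplices of $W$, and a vertex of $\sigma$ has height $j$, then $|k|\le|j|+2$ and $|\Theta(\sigma)|\le C_0(|k|+1)\le C_0(|j|+3)\le3C_0(1+|j|)$. Take $C=3C_0$. $\square$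

**Lemma 7.** Let $b_R(\sigma)=\chi_R(\mathrm{height}(v_0(\sigma)))\,\Theta(\sigma)$, where $v_0(\sigma)$ is the first vertex of the $n$-simplex $\sigma$ of $X$ and $\chi_R$ is the function of Section 2. Then
$$|b_R|\le Ce^R,\qquad b_R(T_k)=k\chi_R(k),\qquad\|\delta b_R\|_\infty\le\frac{6C}R .$$

*Proof.* The first bound follows from (4), because $0\le\chi_R\le1$ and $\chi_R(j)=0$ when $1+|j|\ge e^R$. The second formula holds because all vertices of $T\times\{k\}$ have height $k$.

For the third, let $\sigma$ be an $(n+1)$-simplex whose first two vertices have heights $j_0,j_1$. The face $\partial_0\sigma$ has first vertex of height $j_1$, and all other faces have first vertex of height $j_0$. Since $\Theta(\partial\sigma)=0$,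
$$b_R(\partial\sigma)=\big(\chi_R(j_1)-\chi_R(j_0)\big)\Theta(\partial_0\sigma).$$
Let $\mu=\min(|j_0|,|j_1|)$. Heights of vertices of one simplex differ by at most $2$. So by (1) the first factor is at most $\frac2{R(1+\mu)}$ in absolute value, and by (4) $|\Theta(\partial_0\sigma)|\le C(1+|j_1|)\le C(3+\mu)\le3C(1+\mu)$. The product is at most $6C/R$. $\square$

## 7. Why $\gamma$ needs a partner, and a Rips group $L$

At this point $\gamma\in H_n(N)$ behaves like the class of the toy model. But we need a class in the homology of a *finitely presented* group. To compute the simplicial volume of a manifold from a map to a classifying space we shall need a $\pi_1$-isomorphism, and $\pi_1$ of a closed manifold is finitely presented. The construction gives no finite presentation of $N$. The obvious replacement is $\Gamma$, which is finitely presented. This fails at once: $T_0$ and $T_1=tT_0$ have the same image in $Z=X/\langle t\rangle$, so $\gamma$ maps to $0$ in $H_n(\Gamma)$.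

We therefore pair $\Gamma$ with a second group $L\to\mathbb Z$ and couple the heights: we use the pairs $(g,l)$ with equal image in $\mathbb Z$. We ask that $L$ be hyperbolic with a finite $2$-dimensional $K(L,1)$, that the kernel $N_L$ of $L\to\mathbb Z$ be finitely generated, and that $H_2(N_L)$ contain a class with nonzero image in $H_2(L)$. A small cancellation group does all this.

For $i=1,\dots,4$ let $u_i=\prod_{j=1}^{1000}x\,y^{1000i+j}$ and
$$L=\langle q,x,y\mid qxq^{-1}=u_1,\ q^{-1}xq=u_2,\ qyq^{-1}=u_3,\ q^{-1}yq=u_4\rangle .$$
Let $K$ be the presentation complex. Recall that the symmetrized set of relators consists of all cyclic conjugates of the relators and their inverses. A *piece* is a common prefix of two distinct elements of it, and $C'(1/6)$ means that every piece in a relator is shorter than $1/6$ of that relator.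

**Lemma 8.** The presentation is $C'(1/6)$ and no relator is a proper power. Hence $L$ is hyperbolic, and $K$ is a finite $2$-dimensional $K(L,1)$ with $\chi(K)=2$.

*Proof.* The relators $\rho_1=qxq^{-1}u_1^{-1},\ \dots,\ \rho_4=q^{-1}yqu_4^{-1}$ are cyclically reduced. Since $u_i$ has length $1000+10^6i+500500$, each relator has length greater than $10^6$. In the cyclic word $\rho_i^{\pm1}$, words of the form $(xy^ex)^{\pm1}$ with $e\ge1$ occur only inside the arc $u_i^{\pm1}$, and all exponents $1000i+j$ are pairwise distinct. So each such word that occurs in one of the cyclic words $\rho_i^{\pm1}$ occurs in exactly one of them, and there at exactly one place. If two elements of the symmetrized set have a common prefix containing such a word, they are cyclic conjugates of the same $\rho_i^{\pm1}$ with the same starting point, that is, equal. So a piece contains no such word. For the same reason no relator is a proper power: in a proper power every subword would recur at a second place.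

A piece is an arc of its cyclic relator, so it meets the arc $u_i^{\pm1}$ in at most two segments. Each segment contains at most one letter $x^{\pm1}$, since two consecutive ones would give a word $(xy^ex)^{\pm1}$. So it has length at most $5000+1+5000=10001$. Outside the arc there are three letters. Hence pieces have length at most $2\cdot10001+3=20005<10^6/6$.

So the presentation is $C'(1/6)$. Greendlinger's lemma gives a linear Dehn function, so $L$ is hyperbolic. As no relator is a proper power, $K$ is aspherical (Lyndon–Schupp, *Combinatorial group theory*, Ch. III; Chiswell–Collins–Huebschmann, Math. Z. 178 (1981)). Finally $\chi(K)=1-3+4=2$. $\square$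

Let $h_L:L\to\mathbb Z$, $q\mapsto1$, $x,y\mapsto0$; the relations allow this. They also show that $q$ and $q^{-1}$ conjugate $x$ and $y$ into $\langle x,y\rangle$. So $\langle x,y\rangle$ is normal, the quotient is generated by $q$, and $N_L:=\ker h_L=\langle x,y\rangle$ is finitely generated. Let $K_\infty=\tilde K/N_L$, an infinite cyclic cover of $K$ with deck generator induced by $q$. It is a $2$-dimensional $K(N_L,1)$.

**Lemma 9.** $H_2(K_\infty)\to H_2(K)$ is nonzero.

*Proof.* The short exact sequence $0\to C_*(K_\infty)\xrightarrow{q-1}C_*(K_\infty)\to C_*(K)\to0$ gives the Wang sequence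
$$H_2(K_\infty)\to H_2(K)\to H_1(K_\infty)\xrightarrow{q_*-1}H_1(K_\infty)\to H_1(K)\to H_0(K_\infty)\to0,$$
which ends in $0$ because $q_*-1$ vanishes on $H_0(K_\infty)=\mathbb R$. The space $H_1(K_\infty)=H_1(N_L)$ is finite dimensional because $N_L$ is finitely generated. So $\dim\ker(q_*-1)=\dim\operatorname{coker}(q_*-1)=b_1(K)-1$. Since $\chi(K)=2$, $b_2(K)=b_1(K)+1$. The image of the first map is the kernel of a map from $H_2(K)$ onto $\ker(q_*-1)$, so it has dimension $b_1(K)+1-(b_1(K)-1)=2$. $\square$

**The class $c$.** Since $H_2(K_\infty;\mathbb R)=H_2(K_\infty;\mathbb Z)\otimes\mathbb R$, we can fix $c\in H_2(K_\infty;\mathbb Z)=H_2(N_L;\mathbb Z)$ with nonzero image in $H_2(K;\mathbb R)=Z_2(K;\mathbb R)$. Fix a $2$-cell $D$ of $K$ whose coefficient $m_0$ in this image is nonzero, and a lift $\tilde D$ in $\tilde K$ with image $\bar D$ in $K_\infty$. As $K_\infty$ is $2$-dimensional, $c$ *is* a cellular cycle. Let $c_k$ be its coefficient at $q^k\bar D$. Then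
$$\sum_kc_k=m_0\ne0. \tag{5}$$
An integral $2$-dimensional class of a connected space is represented by a closed oriented surface, which we may take connected by tubing. So $c$ is the image of $[S]$ under a map $S\to K_\infty$ of a closed connected oriented surface.

## 8. The fibre product $G$ and a class of seminorm zero

Let
$$G=\{(g,l)\in\Gamma\times L:h(g)=h_L(l)\}.$$
Then $N\times N_L\subset G$. *Example.* If one had $\Gamma=N\times\mathbb Z$ and $L=N_L\times\mathbb Z$ with the projections to $\mathbb Z$, then $G$ would be $N\times N_L\times\mathbb Z$. In general the common $\mathbb Z$ acts on both factors at once.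

**Lemma 10.** $G$ is finitely presented.

*Proof.* We write down a candidate presentation and show that it defines $G$. Let $\Gamma=\langle B\mid S_0\rangle$ be a finite presentation such that some $\tau\in B$ has $h(\tau)=1$. Let $G^\circ$ have generators $B\cup\{x,y\}$ and relations $S_0$, the four relations of $L$ with $q$ replaced by $\tau$, and $[b\tau^{-h(b)},x]=[b\tau^{-h(b)},y]=1$ for $b\in B$.

*The map to $G$.* Put $\Phi(b)=(b,q^{h(b)})$, $\Phi(x)=(1,x)$, $\Phi(y)=(1,y)$. A relation $s\in S_0$ goes to $(s,q^{h(s)})=(1,1)$. The four relations of $L$ hold because $\Phi(\tau)=(\tau,q)$. The elements $b\tau^{-h(b)}$ go to elements of $\Gamma\times1$, which commute with $1\times N_L$. So $\Phi:G^\circ\to G$ is a homomorphism. It is onto: the image contains $1\times N_L$ and all $(g,q^{h(g)})$, and $(g,l)=(1,lq^{-h(g)})(g,q^{h(g)})$.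

*Injectivity.* The subgroup $A^\circ=\langle x,y\rangle$ of $G^\circ$ is normal: it is normalized by $\tau^{\pm1}$ by the four relations and centralized by the elements $b\tau^{-h(b)}$, and these elements together with $\tau$, $x$, $y$ generate $G^\circ$. There is a homomorphism $j:L\to G^\circ$, $q\mapsto\tau$, $x\mapsto x$, $y\mapsto y$. It satisfies $A^\circ=j(N_L)$ and $\Phi j(l)=(\tau^{h_L(l)},l)$. So $\Phi j(l)=(1,l)$ for $l\in N_L$, and $\Phi|_{A^\circ}$ is injective with image $1\times N_L$. On quotients, $G^\circ/A^\circ=\langle B\mid S_0\rangle=\Gamma$ and $G/(1\times N_L)=\Gamma$ by projection, and $\Phi$ induces the identity. So $\Phi$ is an isomorphism. $\square$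

Let $\alpha\in H_{n+2}(G)$ be the image of $\gamma\times c\in H_{n+2}(N\times N_L)$.

**Lemma 11.** The $\ell^1$-seminorm of $\alpha$ in $H_{n+2}(BG)$ is $0$.

*Proof.* By (3), $k\,(\gamma\times c)=T_k\times c-T_0\times c$. Each $T_k\times c$ is the image of $[T\times S]$ under a map $T\times S\to X\times K_\infty$, and $X\times K_\infty$ is a $K(N\times N_L,1)$, so it maps to $BG$. Hence $k\|\alpha\|_1\le2\|T\times S\|$ for all $k\ge1$. $\square$

## 9. Detecting $\alpha$

**Proposition 12.** The class $\alpha$ is asymptotically detectable.

*Proof.* By Lemma 3(ii) choose $\varphi:C_*(\Gamma)\to C_*(Y)$ with $\varphi_n$ and $\varphi_{n+1}$ bounded. By Lemma 3(i), applied to $L$, $\tilde K$ and degree $2$, choose $\varphi^L:C_*(L)\to C_*(\tilde K)$ with $\varphi_2^L$ bounded. Note $C_j(\tilde K)=0$ for $j\ge3$. Let $\tau\in\Gamma$ with $h(\tau)=1$ as before, and lift $b_R$ to an $N$-invariant cochain on $Y$, again called $b_R$.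

**Step 1: a $G$-invariant form.** The cochain $b_R$ is only $N$-invariant. We use the second factor to keep track of the height. Define $B_R:C_n(Y)\otimes C_2(\tilde K)\to\mathbb R$ by
$$B_R(\sigma\otimes l\tilde D)=b_R(\tau^{-h_L(l)}\sigma)\ (l\in L),\qquad B_R(\sigma\otimes e)=0\ \text{ for $2$-cells }e\notin L\tilde D .$$
For $(g,l')\in G$ the element $\tau^{-h_L(l')-h_L(l)}g$ has $h$-value $-h_L(l)$, because $h(g)=h_L(l')$. So it lies in $N\tau^{-h_L(l)}$, and by $N$-invariance of $b_R$ we get $B_R(g\sigma\otimes l'l\tilde D)=B_R(\sigma\otimes l\tilde D)$. Thus $B_R$ is $G$-invariant. By Lemma 7, $|B_R(x)|\le Ce^R\|x\|_1$, and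
$$|B_R((\partial\otimes1)x)|\le\frac{6C}R\|x\|_1\qquad(x\in C_{n+1}(Y)\otimes C_2(\tilde K)). \tag{6}$$
By invariance under $N\times N_L$, $B_R$ descends to $C_n(X)\otimes C_2(K_\infty)$. There it reads $B_R(\sigma\otimes q^k\bar D)=b_R(t^{-k}\sigma)$, it is zero on the cells not above $D$, and (6) persists.

**Step 2: the functions $\theta_R$.** The Alexander–Whitney map
$$AW\big((a_0,l_0),\dots,(a_j,l_j)\big)=\sum_p(a_0,\dots,a_p)\otimes(l_p,\dots,l_j)$$
is an equivariant chain map $C_*(\Gamma\times L)\to C_*(\Gamma)\otimes C_*(L)$. On $C_{n+2}(G)\subset C_{n+2}(\Gamma\times L)$ set $\theta_R=B_R\circ\mathrm{pr}_{n,2}\circ(\varphi\otimes\varphi^L)\circ AW$, where $\mathrm{pr}_{n,2}$ is the projection to bidegree $(n,2)$. With $g_i=(a_i,l_i)$,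
$$\theta_R(g_0,\dots,g_{n+2})=B_R\big(\varphi_n(a_0,\dots,a_n)\otimes\varphi_2^L(l_n,l_{n+1},l_{n+2})\big).$$
This is $G$-invariant and bounded by $Ce^R\|\varphi_n\|\|\varphi_2^L\|$.

**Step 3: the coboundary is small.** All maps are chain maps. So $\theta_R(\partial(g_0,\dots,g_{n+3}))$ is $B_R$ of the $(n,2)$-part of $\partial(\varphi\otimes\varphi^L)AW(g_0,\dots,g_{n+3})$. This part could come from bidegrees $(n+1,2)$ and $(n,3)$, but $C_3(\tilde K)=0$. Hence
$$\delta\theta_R(g_0,\dots,g_{n+3})=B_R\big(\partial\varphi_{n+1}(a_0,\dots,a_{n+1})\otimes\varphi_2^L(l_{n+1},l_{n+2},l_{n+3})\big),$$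
and by (6) $\|\delta\theta_R\|_\infty\le\frac{6C}R\|\varphi_{n+1}\|\|\varphi^L_2\|\to0$. The bound on $\varphi_{n+1}$ is what Lemma 3(ii) was for.

**Step 4: reduce the evaluation to cells.** Let $z\in C_n(N)_N$ and $s\in C_2(N_L)_{N_L}$ be cycles representing $\gamma$ and $c$. With $EZ$ the shuffle map, $\alpha$ is represented by $EZ(z\otimes s)$. By the Eilenberg–Zilber theorem $AW\circ EZ$ is naturally chain homotopic to the identity. Naturality makes the homotopy equivariant, so it passes to coinvariants, and $AW(EZ(z\otimes s))=z\otimes s+\partial\zeta$ for a finite $\zeta\in C_*(N)_N\otimes C_*(N_L)_{N_L}$ of degree $n+3$. The maps $\varphi$ and $\varphi^L$ are, over $N$ and $N_L$, equivariant augmentation-preserving maps of free resolutions. So they induce chain maps $C_*(N)_N\to C_*(X)$ and $C_*(N_L)_{N_L}\to C_*(K_\infty)$ that realize $H_*(N)=H_*(X)$ and $H_*(N_L)=H_*(K_\infty)$. Therefore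
$$\theta_R(EZ(z\otimes s))=B_R(\varphi_nz\otimes\varphi^L_2s)+B_R\big(\mathrm{pr}_{n,2}\,\partial(\varphi\otimes\varphi^L)\zeta\big).$$
As $K_\infty$ has no $3$-cells, the $(n,2)$-part in the last term is $\partial\otimes1$ applied to the $(n+1,2)$-part of $(\varphi\otimes\varphi^L)\zeta$. That part is a finite chain independent of $R$. By (6) the last term tends to $0$.

**Step 5: evaluate.** The chain $\varphi_nz\in C_n(X)$ is a cycle representing $\gamma$, so $\varphi_nz=T_1-T_0+\partial v$ with $v$ finite. The chain $\varphi_2^Ls$ is a cycle homologous to $c$, and since $K_\infty$ has no $3$-cells, $\varphi_2^Ls=c$. By (6), $B_R(\partial v\otimes c)\to0$. Finally, $\chi_R$ being even,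
$$B_R((T_1-T_0)\otimes c)=\sum_kc_k\,b_R(T_{1-k}-T_{-k})=\sum_kc_k\big((1-k)\chi_R(1-k)+k\chi_R(k)\big).$$
The sum is finite and $\chi_R(j)\to1$ for each $j$, so this converges to $\sum_kc_k\,(1-k+k)=\sum_kc_k=m_0\ne0$ by (5). $\square$

## 10. Surgery to a closed manifold, and Theorem A

We use **Gromov's mapping theorem** (Gromov, *Volume and bounded cohomology*; Ivanov): a map inducing an isomorphism on $\pi_1$ preserves the $\ell^1$-seminorm. This is why a $\pi_1$-isomorphism $M\to BG$ is needed: for a general map, $\|f_*[M]\|_1=0$ would not give $\|M\|=0$.

*Proof of Theorem A for $d=4,5$.* Let $n=d-2\in\{2,3\}$ in the construction above.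

**Step 1: a manifold representing $\alpha$.** Let $M_0=(T\sqcup\overline T)\times S$, where $\overline T$ is $T$ with reversed orientation, and let $f_0:M_0\to X\times K_\infty\to BG$ be the map that puts $T$ at level $1$ and $\overline T$ at level $0$. Then $f_{0*}[M_0]$ is the image of $(T_1-T_0)\times c$, that is, $\alpha$.

**Step 2: make the map a $\pi_1$-isomorphism by oriented bordism over $BG$.** Connect the two components by a $0$-surgery, and add connected summands $S^1\times S^{d-1}$ mapping to generators of $G$. Such a summand maps through $S^1$, and this map extends over $S^1\times D^d$, so the bordism class over $BG$ does not change. Now the map is $\pi_1$-surjective. The fundamental group of the manifold is finitely generated and $G$ is finitely presented (Lemma 10), so the kernel of this surjection is normally generated by finitely many elements. Represent these by disjoint embedded circles. Their normal bundles are trivial by orientability. Do surgery on them, replacing each $S^1\times D^{d-1}$ by $D^2\times S^{d-2}$. Removing the circles does not change $\pi_1$, since their codimension is $d-1\ge3$. As $d\ge4$, $S^{d-2}$ is simply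 connected, so by van Kampen gluing in $D^2\times S^{d-2}$ kills exactly the normal closure of these elements. The map extends over the trace of the surgery because the circles are null-homotopic in $BG$. The result is a closed, connected, oriented smooth $d$-manifold $M$ and a $\pi_1$-isomorphism $f:M\to BG$ with $f_*[M]=f_{0*}[M_0]=\alpha$.

**Step 3: conclude.** By the mapping theorem and Lemma 11, $\|M\|=\|f_*[M]\|_1=\|\alpha\|_1=0$. By Proposition 12 and Lemma 2, $M$ is not $\ell^1$-invisible.

*Proof of Theorem A for $d\ge6$.* Let $\Sigma$ and $\omega$ be the genus-$2$ surface and the bounded area cocycle of Section 3.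

**Step 1: products with $\Sigma$ preserve detectability.** Let $x\in H_j(G)$, for any group $G$, be asymptotically detectable via $\theta_R$. We claim that $x\times[\Sigma]\in H_{j+2}(G\times\pi_1(\Sigma))$ is asymptotically detectable via $\theta_R'=(\theta_R\otimes\omega)\circ AW$. This is bounded and invariant. As $\delta\omega=0$, $\delta\theta_R'=(\delta\theta_R\otimes\omega)\circ AW$ has norm at most $\|\delta\theta_R\|_\infty\|\omega\|_\infty\to0$. If $z,s$ are cycles representing $x$ and $[\Sigma]$, then $AW(EZ(z\otimes s))=z\otimes s+\partial\zeta$ with $\zeta$ finite, and $|(\theta_R\otimes\omega)(\partial\zeta)|\le\|\delta\theta_R\|_\infty\|\omega\|_\infty\|\zeta\|_1\to0$, again because $\delta\omega=0$. So $\theta_R'$ on $x\times[\Sigma]$ tends to $\lim\theta_R(x)\cdot\mathrm{area}(\Sigma)\ne0$.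

**Step 2: conclude.** Let $M$ be one of the manifolds of dimension $4$ or $5$ just constructed, and $s\ge1$. Apply Step 1 $s$ times to $\alpha$, and then Lemma 2 to $M\times\Sigma^s\to BG\times\Sigma^s$, which is a classifying space of $G\times\pi_1(\Sigma)^s$. So $M\times\Sigma^s$ is not $\ell^1$-invisible. The shuffle product of a $p$-simplex and a $q$-simplex consists of $\binom{p+q}p$ simplices, so $\|M\times\Sigma^s\|\le\mathrm{const}\cdot\|M\|\cdot\|\Sigma^s\|=0$. The dimensions $4+2s$ and $5+2s$ with $s\ge1$ are all $d\ge6$. $\blacksquare$

## 11. Amenable covers in dimensions one, two and three: Theorem B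

An open cover of $X$ is *amenable* if for each member $U$ the image of $\pi_1(U)$ in $\pi_1(X)$ is an amenable group. Its *multiplicity* is the largest number of members with a common point. *Example.* If $\pi_1(X)$ is amenable, $\{X\}$ is an amenable cover of multiplicity $1$. We use **Frigerio's theorem** (*Amenable covers and $\ell^1$-invisibility*): if $X$ has an amenable open cover of multiplicity $\le k$, then for every $j\ge k$ the map $H_j(X)\to H_j^{\ell^1}(X)$ is zero. So for a $3$-manifold an amenable cover of multiplicity at most $3$ is enough.

*Proof of Theorem B for $d=1,2$.* A surface of genus $g\ge2$ has positive simplicial volume. So $\|M\|=0$ forces $M\in\{S^1,S^2,T^2\}$, whose fundamental groups are amenable. Use the cover $\{M\}$.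

*Proof of Theorem B for $d=3$.* **Step 1: reduction to prime manifolds.** The collapse $p:M_1\#M_2\to M_1\vee M_2$ is a $\pi_1$-isomorphism. Hence it induces an isomorphism on $\ell^1$-homology (Löh, *Isomorphisms in $\ell^1$-homology*), and $p_*[M_1\#M_2]=[M_1]+[M_2]$. If $M_1$ and $M_2$ are invisible, the right side dies in $\ell^1$-homology of the wedge, so $M_1\#M_2$ is invisible. Also $\|M_1\#M_2\|=\|M_1\|+\|M_2\|$ (Gromov). So if $\|M\|=0$, all prime summands have vanishing simplicial volume, and it suffices to treat prime $M$.

**Step 2: reduction to Seifert pieces.** If $\pi_1(M)$ is amenable (for instance $S^1\times S^2$, finite $\pi_1$, Sol manifolds), use the cover $\{M\}$. Otherwise $M$ is irreducible with infinite $\pi_1$. By geometrization and the formula $\|M\|=\sum\mathrm{vol}(\text{hyperbolic pieces})/v_3$ (Thurston, Soma), there are no hyperbolic pieces. So all JSJ pieces are Seifert fibered. As $M$ is oriented, the base of each piece is a surface with cone points, and the preimage of an open disc with at most one cone point is an open solid torus.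

**Step 3: no JSJ tori.** Here $M$ is Seifert fibered over a closed surface with cone points, and we cover the base by three families of pairwise disjoint open discs. Triangulate the base with all cone points among the vertices, and pass to the barycentric subdivision. For $i=0,1,2$ let the $i$-th family consist of the open stars, in the subdivision, of the barycenters of the $i$-simplices. These stars are open discs and cover the base. Two open stars of vertices meet only if the vertices are joined by an edge, and barycenters of simplices of equal dimension are never joined, so each family is disjoint. The only vertex of the subdivision in an open star is its center, so each star contains at most one cone point. The preimages of the stars in $M$ are open solid tori.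

**Step 4: JSJ tori present.** Each piece fibers over a compact connected surface $B$ with $\partial B\ne\emptyset$. Choose a handle decomposition of $B$ with only $0$- and $1$-handles, each cone point lying in the interior of its own $0$-handle. To get one, start with a single $0$-handle and $1$-handles, and move the cone points into the $0$-handle. Then view that $0$-handle as a long rectangle and cut it into a chain of rectangles that are alternately $0$- and $1$-handles, with one cone point in each new $0$-handle (if there are any) and with all old $1$-handles attached along the first rectangle. Write each $1$-handle as $[0,1]\times[0,1]$, attached along $\{0,1\}\times[0,1]$. The first family consists of the $0$-handles, each enlarged by the adjacent parts $[0,\frac13)\times[0,1]$ or $(\frac23,1]\times[0,1]$ of the $1$-handles and then intersected with $\mathrm{int}\,B$. The second family consists of the open $1$-handles $(0,1)\times(0,1)$. Each family consists of pairwise disjoint open discs with at most one cone point each. Together they cover $\mathrm{int}\,B$, because the sides $[0,1]\times\{0,1\}$ of the $1$-handles lie in $\partial B$.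 Take their preimages in the interiors of the pieces, which are open solid tori, and, as a third family, disjoint open collars of the JSJ tori.

**Step 5: conclude.** In both cases we have an open cover of $M$ made of three families of pairwise disjoint sets, so its multiplicity is at most $3$. Its members have fundamental group $\mathbb Z$ or $\mathbb Z^2$, hence it is amenable. Frigerio's theorem with $j=k=3$ shows that $[M]$ vanishes in $H_3^{\ell^1}(M;\mathbb R)$, that is, $M$ is $\ell^1$-invisible. $\blacksquare$
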